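# Doubling Measures that Charge Hölder Graphs

## 1. A cascade on 4-adic squares for which every graph is null

Cut the unit square $[0,1)^2$ into $16$ equal half-open squares. Name each by a pair of digits $(x,y)\in\{0,1,2,3\}^2$, where $x$ is the column counted from the left and $y$ the row counted from the bottom. Give mass $\frac{17}{32}$ to the child $(1,1)$ and mass $\frac1{32}$ to each of the other $15$ children. Then repeat: inside every square that has appeared, give $\frac{17}{32}$ of its mass to its own child $(1,1)$ and $\frac1{32}$ to each of the others. In the limit this is the law of a random point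
$$X=\sum_{i\ge1}x_i4^{-i},\qquad Y=\sum_{i\ge1}y_i4^{-i},$$
where the pairs $(x_i,y_i)$ are independent, equal to $(1,1)$ with probability $\frac{17}{32}$ and to each other value with probability $\frac1{32}$. Copy the measure into every unit lattice square to get a measure $\mu$ on $\mathbb R^2$.

The measure is uneven, but neighbors stay comparable. The second-generation square with digits $(1,1),(1,3)$ has mass $\frac{17}{1024}$; the square just above it, across the line $y=\frac12$, has digits $(1,2),(1,0)$ and mass $\frac1{1024}$. The ratio is $17$. The special child $(1,1)$ does not touch the boundary of its parent, and we shall see (Lemma 3) that for this reason the ratio between touching squares of equal size never exceeds $32$, at any generation.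

Which curves have positive measure? Try the line $y=\frac13$. Since $\frac13=\sum_i4^{-i}$, all its $y$-digits are $1$. At each level the row $y_i=1$ has probability $\frac{17}{32}+\frac3{32}=\frac58$, so the strip of height $4^{-m}$ whose first $m$ row digits are $1$ has measure $(\frac58)^m$ in $[0,1)^2$. The line is null. Any other row digit has probability only $\frac4{32}$, so every horizontal line is null.

In fact the graph of every Borel function is null for this measure. Condition on the whole sequence $(x_i)$. If $x_i=1$ (probability $\frac{20}{32}$), then $y_i=1$ with conditional probability $\frac{17}{20}$; if $x_i\ne1$, then $y_i$ is uniform on four values. So, given all the $x$-digits, a prescribed word $y_1\dots y_m$ has conditional probability at most $(\frac{17}{20})^m$. A number $f(X)$ has at most two $4$-adic expansions, so $P(Y=f(X)\mid (x_i))\le2(\frac{17}{20})^m$ for every $m$, and hence it is $0$.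

The computation shows what is missing. A graph has positive measure only if $x$ *knows* $y$ with positive probability, and here the deviations of $y_i$ from $1$ leave too little trace in the $x$-digits. Can one arrange the special children so that the $x$-digits do record $y$, while touching squares keep comparable masses? If so, how regular can the resulting function $y=f(x)$ be?

## 2. Doubling measures, thin sets, and three classes of functions

**Definition (doubling).** A nontrivial Borel measure $\mu$ on $\mathbb R^n$ is *doubling* if $0<\mu(B)<\infty$ for every open ball $B$ and there is $C\ge1$ with $\mu(B(x,2r))\le C\mu(B(x,r))$ for all $x\in\mathbb R^n$, $r>0$.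

Lebesgue measure is doubling with $C=2^n$. Arc length on a line in $\mathbb R^2$ is not doubling, because balls that miss the line have measure $0$. The measure of Section 1 is doubling by Lemma 3.

**Definition (thin).** A set $E\subset\mathbb R^n$ is *thin for doubling measures* if $\mu(E)=0$ for every doubling measure $\mu$ on $\mathbb R^n$. If $\mu(E)>0$ for some doubling $\mu$, we say that $\mu$ charges $E$.

A line in $\mathbb R^2$ is thin; this is a special case of the computation that starts Section 3.

**Definition (function classes).** For $0<\alpha\le1$, $\Lambda_\alpha(\mathbb R^d)$ is the class of bounded $f:\mathbb R^d\to\mathbb R$ with $|f(x)-f(y)|\le C|x-y|^\alpha$ for some $C>0$ and all $x,y$. A function is *Lipschitz* if $|f(x)-f(y)|\le L|x-y|$ for some $L>0$ (no boundedness assumed). A continuous $f$ is a *Zygmund function* if there is $C>0$ with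
$$|f(x+h)+f(x-h)-2f(x)|\le C|h|\qquad\text{for all }x,h\in\mathbb R^d.$$
The *graph* of $f$ is $\{(x,f(x)):x\in\mathbb R^d\}\subset\mathbb R^{d+1}$.

A Zygmund function on $\mathbb R$ that is not Lipschitz is $f(x)=x\log|x|$, $f(0)=0$. Indeed $f(h)/h=\log|h|$ is unbounded near $0$. For the Zygmund condition, note that $f(\lambda x)=\lambda f(x)+(\lambda\log\lambda)x$ for $\lambda>0$ and that linear terms have second difference zero, so we may take $h=1$; since $f$ is odd we may take $x\ge0$. Then $x\mapsto f(x+1)+f(x-1)-2f(x)$ is continuous, and for $x>1$ it equals $f''(\xi)=1/\xi$ for some $\xi\in(x-1,x+1)$, so it tends to $0$ at infinity and is bounded.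

The following facts are known. The graph of every Lipschitz function, and the graph of every Zygmund function, is thin for doubling measures; the graph of a merely continuous function need not be thin. The question we treat comes from Claudio A. DiMarco, "Zygmund graphs are thin for doubling measures", arXiv:2306.12852 (2023): *is the graph of every $f\in\Lambda_\alpha(\mathbb R^d)$, $0<\alpha<1$, thin for doubling measures?*

The answer is no, for every $d\ge1$ and every $0<\alpha<1$. For $a\in(0,1]$ put
$$\omega_a(t)=t\,(1+\log\tfrac1t)^a\quad(0<t\le1),\qquad\omega_a(0)=0,\qquad\omega_a(t)=1\quad(t\ge1).$$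

**Theorem A.** For every $d\ge1$ and $a\in(0,1]$ there are a bounded $f:\mathbb R^d\to\mathbb R$ with $|f(x)-f(x')|\le4^6\,\omega_a(|x-x'|)$ for all $x,x'$, and a doubling measure $\mu$ on $\mathbb R^{d+1}$ with $\mu(\mathrm{graph}\,f)>0$. In particular $f\in\bigcap_{0<\alpha<1}\Lambda_\alpha(\mathbb R^d)$.

**Theorem B.** Let $f:\mathbb R^d\to\mathbb R$ and $\omega_f(t)=\sup\{|f(x)-f(x')|:|x-x'|\le t\}$. If
$$\liminf_{t\to0}\frac{\omega_f(t)}{t(\log\frac1t)^a}=0\quad\text{for every }a>0,$$
then the graph of $f$ is thin for doubling measures.

**Corollary C.** Let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing. The following are equivalent: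

1. every $f:\mathbb R^d\to\mathbb R$ with $|f(x)-f(x')|\le C\omega(|x-x'|)$ for all $x\ne x'$ and some $C$ has thin graph;
2. $\liminf_{t\to0}\omega(t)/(t(\log\frac1t)^a)=0$ for every $a>0$.

So the modulus $t(\log\frac1t)^a$ admits charged graphs for every $a>0$, however small, while $t(\log\log\frac1t)^A$ never does. (These formulas are meant for small $t$, where they are nondecreasing, and are extended by a constant.)

**Remark.** Zygmund functions have modulus $O(t\log\frac1t)$ locally. To see this, let $x$ lie in a fixed ball, let $1\le|h|\le2$, and put $e_n=f(x+2^{-n}h)-f(x)$. The Zygmund condition at the center $x+2^{-n}h$ with step $2^{-n}h$ gives $|e_{n-1}-2e_n|\le2C\,2^{-n}$, that is, $|2^ne_n-2^{n-1}e_{n-1}|\le C$. Hence $|e_n|\le2^{-n}(|e_0|+nC)$, and $|e_0|$ is bounded by continuity of $f$. The function $x\log|x|$ attains this order at $0$, and still Zygmund graphs are thin, whereas Theorem A with $a<1$ gives charged graphs with a smaller modulus. Thinness of Zygmund graphs therefore cannot be read off from the modulus of continuity.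

## 3. Holes below a Lipschitz graph, and the size of Hölder holes

The sensible first attempt is to copy the proof for Lipschitz graphs. It rests on one property of doubling measures.

**Lemma 1.** Let $\mu$ be doubling on $\mathbb R^n$ with constant $C\ge2$, and put $\gamma=\log_2C$. Let $M\ge1$ and let $Q'\subset Q$ be half-open cubes of sides $r/M$ and $r$, with sides parallel to the axes. Then $\mu(Q')\ge C^{-1}(4\sqrt n\,M)^{-\gamma}\mu(Q)$.

*Proof.* Let $z$ be the center of $Q'$. Then $B(z,\frac r{2M})\subset Q'$, and $Q\subset B(z,2\sqrt n\,r)$ because $Q$ has diameter $\sqrt n\,r$. The ratio of the two radii is $4\sqrt n\,M$, so at most $1+\log_2(4\sqrt n\,M)$ doublings lead from the small ball to a ball that contains the large one. Hence $\mu(Q)\le C^{1+\log_2(4\sqrt n\,M)}\mu(Q')=C(4\sqrt n\,M)^{\gamma}\mu(Q')$. $\square$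

Now let $f:\mathbb R\to\mathbb R$ be Lipschitz with constant $L\ge1$ and let $M=\lceil8L\rceil$. Take a square $Q=I\times J$ of side $r$ and a subinterval $I'\subset I$ of length $r/M$. On $I'$ the function oscillates by at most $Lr/M\le r/8$, so $f(I')$ meets at most $\frac M8+2<M$ of the $M$ equal subintervals of $J$. One of the $M^2$ children of $Q$ therefore misses the graph: it is a hole. By Lemma 1 the hole has a fraction at least $\kappa>0$ of $\mu(Q)$, with $\kappa$ independent of $Q$. Discarding holes in $N$ successive generations leaves at most $(1-\kappa)^N\mu(Q)$, for every $N$. So the graph is null.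

Next let $|f(x)-f(y)|\le c|x-y|^\alpha$ with $0<\alpha<1$ and $c\ge\frac14$. To make $f$ oscillate by at most $r/4$ on $I'$, the Hölder bound asks for $|I'|\le\delta:=(r/4c)^{1/\alpha}$. The hole has side about $\delta$, and Lemma 1 guarantees it only a fraction of order $(\delta/r)^\gamma\le r^{\gamma(1/\alpha-1)}$. The next generation has side $\delta\le r^{1/\alpha}$. Starting from $r_0<1$, the sides satisfy $r_j\le r_0^{\alpha^{-j}}$, so the guaranteed fractions are at most of order $r_j^{\gamma(1/\alpha-1)}$, and these are summable. An infinite product $\prod(1-\kappa_j)$ with $\sum\kappa_j<\infty$ and $\kappa_j<1$ does not vanish. This is the exact point where the argument stops: the holes exist, but the bound on their total share converges.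

Two things follow. If holes lose only a little against Lipschitz holes, the argument should survive; this is Theorem B. When they lose more, one should try to build a measure that makes holes as cheap as doubling allows; this is Theorem A.

## 4. Hole counting with a logarithmic loss: proof of Theorem B

**Step B1 (setting up a good scale).** This step turns the hypothesis into a bound at all scales above a chosen $t$. The hypothesis gives $\omega_f(t)\to0$ along a sequence $t\to0$. As $\omega_f$ is nondecreasing, $f$ is uniformly continuous, and its graph $E$ is closed. Let $\mu$ be doubling on $\mathbb R^{d+1}$ with constant $C$, where we may take $C\ge2$. Put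
$$\gamma=\log_2C\ge1,\qquad b=\frac1{2\gamma}.$$
It suffices to prove $\mu(E\cap Q_0)=0$ for every half-open unit lattice cube $Q_0\subset\mathbb R^{d+1}$. By the hypothesis with $a=b$ there are arbitrarily small $t\in(0,1/e)$ with
$$\omega_f(t)\le Lt,\qquad L=(\log\tfrac1t)^b\ge1 .$$
Fix such a $t$. If $s\ge t$ and $|x-x'|\le s$, cut the segment from $x$ to $x'$ into $\lceil s/t\rceil$ pieces of length at most $t$. This gives
$$\omega_f(s)\le\lceil s/t\rceil\,\omega_f(t)\le\frac{2s}t\,Lt=2sL\qquad(s\ge t).\tag{1}$$

**Step B2 (a hole in every cube).** This step finds, at each scale above $t$, a child cube that misses $E$. Let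
$$M=\lceil8\sqrt d\,L\rceil\ge8,$$
and subdivide $Q_0$ $M$-adically; generation $j$ consists of half-open cubes of side $M^{-j}$. Let $Q=I\times J$ be a cube of generation $j$, where $I\subset\mathbb R^d$, $J\subset\mathbb R$, with side $r=M^{-j}$, and assume $M^{-(j+1)}\ge t$. Pick a child cube $I'\subset I$ of side $r/M$. Its diameter $\sqrt d\,r/M$ is at least $t$, so (1) bounds the oscillation of $f$ on $I'$ by
$$\omega_f(\sqrt d\,r/M)\le\frac{2\sqrt d\,L\,r}M\le\frac r4 .$$
A set of diameter at most $r/4$ meets at most $\frac M4+2$ of the half-open intervals of length $r/M$, and $\frac M4+2<M$ because $M\ge8$. Hence some child $Q'=I'\times J'$ satisfies $Q'\cap E=\emptyset$. By Lemma 1 with $n=d+1$,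
$$\mu(Q')\ge\kappa\,\mu(Q),\qquad\kappa=c_0M^{-\gamma},\qquad c_0=C^{-1}(4\sqrt{d+1})^{-\gamma}\in(0,1).$$

**Step B3 (iteration).** This step discards holes generation by generation. Let $E_j$ be the union of the generation-$j$ cubes of $Q_0$ that meet $E$. Then $E_{j+1}\subset E_j$, and each cube $Q$ of $E_j$ loses at least its hole, so $\mu(E_{j+1})\le(1-\kappa)\mu(E_j)$ whenever $M^{-(j+1)}\ge t$. This covers $j=0,\dots,N-1$ with $N=\lfloor\log\frac1t/\log M\rfloor$. Therefore
$$\mu(E\cap Q_0)\le\mu(E_N)\le(1-\kappa)^N\mu(Q_0)\le e^{-\kappa N}\mu(Q_0).\tag{2}$$

**Step B4 (letting $t\to0$).** This step checks that there are enough generations to beat the small share of each hole. We have $M\le8\sqrt d\,L+1\le9\sqrt d\,(\log\frac1t)^b$, and $b\gamma=\frac12$. Hence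
$$\kappa N\ge c_0(9\sqrt d)^{-\gamma}\Big(\log\frac1t\Big)^{-1/2}\Big(\frac{\log\frac1t}{\log(9\sqrt d)+b\log\log\frac1t}-1\Big)$$
for small $t$ (when the last bracket is positive). The right side tends to $\infty$ as $t\to0$ along the admissible values, since it grows like $(\log\frac1t)^{1/2}/\log\log\frac1t$ up to a constant factor. The constants $c_0,\gamma,b$ do not depend on $t$, and $\mu(Q_0)<\infty$, so (2) gives $\mu(E\cap Q_0)=0$. This proves Theorem B. $\blacksquare$

The exponent $b$ depends on $\mu$ through $\gamma$. The proof needs every $a>0$ because doubling constants are arbitrarily large. In Theorem A, accordingly, a small $a$ will be paid for by a large doubling constant.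

## 5. Sending the $y$-digits through the $x$-digits

We return to the cascade and let the special child move. At level $i$ it will be $(u_i,1)$, where $u_i$ depends on the digits at earlier levels; it gets conditional mass $1-15\eta$ and each other child gets $\eta$. Call the event $(x_i,y_i)\ne(u_i,1)$ an *error* at level $i$.

Three constraints shape the construction.

First, neighbors must stay comparable. In Section 1 this came from the special child lying in the interior of its parent, so we insist on $u_i\in\{1,2\}$. Each level then carries one binary letter of our choice.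

Second, the choice of $u_i$ must make $y$ readable from $x$. The digit $y_i$ is $1$ unless there is an error. So the $y$-digits are a noise that we do not control, and the $x$-digits at *later* levels are the place to report it. But the report is also subject to errors. So the report must be made in an error-correcting code: a set of binary words so far apart that a few altered letters do not confuse them. For example, in $\{1,2\}^3$ the words $111$ and $222$ differ in $3$ places, so after one letter is altered one can still tell which of the two was sent.

Third, the decoding must succeed at all scales simultaneously, with positive probability. Suppose we cut the levels into blocks of one fixed length $n$, let block $k$ of $x$ report block $k-1$ of $y$, and allow at most $t<n$ errors per block. The error indicators turn out to be independent, each with probability $15\eta$. So a block is bad with probability at least $(15\eta)^{t+1}(1-15\eta)^{n-t-1}>0$, independently of the others. By the second Borel–Cantelli lemma infinitely many blocks are bad almost surely: the set of sequences with at most $t$ errors in every block is null. Taking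 $\eta$ small does not help, because $\eta$ must stay fixed for the measure to be doubling.

The remedy is to let the block lengths $n_k$ grow so that the probability of a bad block is summable, say at most a constant times $k^{-2}$. That probability decays exponentially in $n_k$, so $n_k$ of order $\log k$ is enough. The price is a delay: near block $k$ we learn $y$ only with a lag, which will be three blocks. So at $x$-scale $t$ the uncertainty in $y$ is about $4^{3n_k}t$. With $n_k\approx\frac a3\log_4k$ the factor is $k^a$, and since there are at least $k$ levels before the end of block $k$, the factor is at most a constant times $(\log\frac1t)^a$. The small coefficient $\frac a3$ forces the rate of decay in $n_k$ to be fast, which is possible if $\eta$ is small in terms of $a$.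

There is one more issue of counting. There are $4^n$ possible $y$-words of length $n$ and only $2^n$ binary words, so we cannot encode all of them. We need to encode only the words with few entries different from $1$.

## 6. Binary codes for words with few entries different from 1

**Step A1 (the code).** This step provides enough well-separated binary words. The *Hamming distance* between two words of equal length is the number of places where they differ. For $n\ge1$ let $t(n)=\lfloor n/20\rfloor$, and let $T(n)\subset\{0,1,2,3\}^n$ be the set of words with at most $t(n)$ entries different from $1$.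

For $n<20$ we have $t(n)=0$ and $T(n)=\{1\cdots1\}$. For $n=20$, $t=1$ and $|T(20)|=1+20\cdot3=61$; we ask for $61$ words in $\{1,2\}^{20}$ at pairwise distance at least $3$. A ball of radius $2$ in $\{1,2\}^{20}$ has $1+20+190=211$ words, and $61\cdot211=12871<2^{20}$, so a greedy choice cannot get stuck. The general case is the same count.

**Lemma 2.** There are $|T(n)|$ words in $\{1,2\}^n$ with pairwise Hamming distance at least $2t(n)+1$.

*Proof.* Let $t=t(n)$. For $0<z\le1$ we have $z^t\le z^j$ when $j\le t$, so
$$|T(n)|=\sum_{j\le t}\binom nj3^j\le z^{-t}\sum_{j=0}^n\binom nj(3z)^j=z^{-t}(1+3z)^n .$$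
With $z=\frac1{57}$ and $t\le n/20$ this gives $|T(n)|\le(57^{1/20}\cdot\frac{20}{19})^n$. In the same way a Hamming ball of radius $2t$ in $\{1,2\}^n$ has
$$V=\sum_{j\le\min(2t,n)}\binom nj\le z^{-2t}(1+z)^n$$
elements, and $z=\frac19$ gives $V\le(9^{1/10}\cdot\frac{10}9)^n$. Now $1.23^{5}>2.81$, so $1.23^{10}>7.89$ and $1.23^{20}>62>57$; and $1.25^5>3.05$, so $1.25^{10}>9.3>9$. Therefore
$$|T(n)|\,V\le\Big(1.23\cdot1.25\cdot\frac{200}{171}\Big)^n<(1.8)^n<2^n .$$
Choose words greedily. As long as fewer than $|T(n)|$ words have been chosen, the balls of radius $2t$ around them cover fewer than $2^n$ words, so there is a word at distance at least $2t+1$ from all of them, and it can be added. $\square$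

**Step A2 (parameters).** This step fixes all constants; each value answers to one demand from Section 5. From here on $d=1$; Step A8 passes to general $d$. Fix $a\in(0,1]$ and put
$$A=\frac6a,\qquad15\eta=2^{-20(1+2A)},\qquad n_k=1+\Big\lceil\frac a3\log_4k\Big\rceil\quad(k\ge1),$$
$$s_0=s_1=0,\qquad s_{k+1}=s_k+n_k\quad(k\ge1).$$
In particular $\eta<\frac1{16}$. *Block $k$* is the set of levels $s_k+1,\dots,s_{k+1}$; it has $n_k$ levels. Write $t_k=t(n_k)$ and $T_k=T(n_k)$.

The sequence $n_k$ is nondecreasing, so padding words with $1$'s embeds $T_k$ into $T_{k+1}$ and $|T_k|\le|T_{k+1}|$. By Lemma 2 with $n=n_{k+1}$ there are injective maps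
$$c_{k+1}:T_k\to\{1,2\}^{n_{k+1}}\quad(k\ge1)\qquad\text{with distinct values at Hamming distance at least }2t_{k+1}+1 .\tag{3}$$

To get a feeling for the sizes, take $a=1$. Then $n_1=1$, $n_k=2$ for $2\le k\le64$, $n_k=3$ for $65\le k\le4096$, and $15\eta=2^{-260}$. A block has length at least $20$ only when $\lceil\frac13\log_4k\rceil\ge19$, that is, for $k>4^{54}$. Before that $t_k=0$, and no error at all will be allowed.

## 7. The coded cascade is doubling

**Step A3 (the measure).** This step builds $\mu$. Let $\Sigma=(\{0,1,2,3\}^2)^{\mathbb N}$, with elements $(x_i,y_i)_{i\ge1}$. For a level $i$ in block $k$ define $u_i\in\{1,2\}$ from the digits at levels $<i$ as follows.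

- If $k\ge2$ and the word $v=(y_{s_{k-1}+1},\dots,y_{s_k})$, which is block $k-1$ of $y$, lies in $T_{k-1}$, then $u_i$ is the $(i-s_k)$-th letter of $c_k(v)$.
- Otherwise $u_i=1$.

Let $P$ be the probability measure on $\Sigma$ for which, conditionally on the levels $<i$, the pair $(x_i,y_i)$ equals $(u_i,1)$ with probability $1-15\eta$ and each of the other $15$ values with probability $\eta$. (These conditional laws assign weights to cylinders, the weights of the $16$ extensions of a cylinder add up to its own weight, and $P$ exists by Kolmogorov's extension theorem.) Whatever the past, an error at level $i$ has conditional probability $15\eta$; hence the error indicators are independent Bernoulli$(15\eta)$ variables. Let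
$$\pi=(X,Y):\Sigma\to[0,1]^2,\qquad X=\sum_ix_i4^{-i},\quad Y=\sum_iy_i4^{-i},\qquad\mu=\sum_{v\in\mathbb Z^2}(\tau_v)_*\pi_*P,$$
where $\tau_v$ is translation by $v$.

We need the masses of squares. Conditionally on the past, $x_i=3$ has probability $4\eta<1$, since the special child has $u_i\ne3$; likewise $y_i=3$ has probability $4\eta$. So sequences in which some coordinate is eventually constantly $3$ form a $P$-null set. Off this null set $\pi$ takes values in $[0,1)^2$, and the digits of a sequence are the standard $4$-adic digits of its image. Therefore, for a half-open $4$-adic square $Q\subset[0,1)^2$ of side $4^{-m}$ with digit word $w$,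
$$\mu(Q)=P([w]),\tag{4}$$
where $[w]$ is the cylinder of $w$. In particular half-open unit lattice squares have measure $1$, and $\mu$ is invariant under $\mathbb Z^2$.

**Step A4 (doubling).** This step shows that moving the special child does no harm as long as it stays in the two middle columns and in row $1$.

**Lemma 3.** The measure $\mu$ is doubling. The same is true, with the same proof, for any $\eta\in(0,\frac1{16})$ and any rule that determines $u_i\in\{1,2\}$ from the digits at levels $<i$; in particular for the measure of Section 1 ($\eta=\frac1{32}$, $u_i=1$).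

*Proof.* For $m\in\mathbb Z$ let $\mathcal D_m$ be the half-open squares of side $4^{-m}$ of the grid $4^{-m}\mathbb Z^2$. We first prove a claim: *if $Q,Q'\in\mathcal D_m$ have intersecting closures, then $\mu(Q')\le\eta^{-1}\mu(Q)$.*

If $m\le0$, both squares are unions of $16^{|m|}$ unit lattice squares and have equal measure. Let $m\ge1$, assume $Q\ne Q'$, and let $Q_j,Q'_j\in\mathcal D_j$ be the ancestors of $Q,Q'$ for $0\le j\le m$. Suppose $Q_{j-1}\ne Q'_{j-1}$ for some $1\le j\le m$. The closures $\overline{Q_j}$ and $\overline{Q'_j}$ have a common point $p$, because they contain $\overline Q$ and $\overline{Q'}$. This $p$ lies in $\overline{Q_{j-1}}\cap\overline{Q'_{j-1}}$, and distinct squares of a grid have disjoint interiors, so $p\in\partial Q_{j-1}$. Thus $\overline{Q_j}$ touches the boundary of its parent, which means that one of the two digits of $Q_j$ in $Q_{j-1}$ is $0$ or $3$. The special child $(u,1)$, $u\in\{1,2\}$, has no such digit. Hence $Q_j$ is not special, and by (4) and periodicity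
$$\mu(Q_j)=\eta\,\mu(Q_{j-1})\qquad\text{whenever }Q_{j-1}\ne Q'_{j-1};$$
the same holds for $Q'$.

If $Q_0\ne Q'_0$, this applies for $j=1,\dots,m$ and gives $\mu(Q)=\eta^m=\mu(Q')$. Otherwise let $l<m$ be the largest level with $Q_l=Q'_l$. The formula applies for $j=l+2,\dots,m$, so
$$\mu(Q)=\eta^{m-l-1}\mu(Q_{l+1}),\qquad\mu(Q')=\eta^{m-l-1}\mu(Q'_{l+1}).$$
Every child has at least the fraction $\min(\eta,1-15\eta)=\eta$ of its parent, so $\mu(Q'_{l+1})\le\mu(Q_l)\le\eta^{-1}\mu(Q_{l+1})$. This proves the claim.

Now let $z\in\mathbb R^2$ and $r>0$. Choose $m\in\mathbb Z$ with $\sqrt2\,4^{-m}<r\le4\sqrt2\,4^{-m}$, and let $Q\in\mathcal D_m$ contain $z$. The diameter of $Q$ is $\sqrt2\,4^{-m}<r$, so $Q\subset B(z,r)$. Since $2r\le8\sqrt2\,4^{-m}<12\cdot4^{-m}$, the ball $B(z,2r)$ is covered by the $25^2$ squares of $\mathcal D_m$ whose column and row indices differ from those of $Q$ by at most $12$. Each of them is joined to $Q$ by a chain of at most $12$ steps between squares with intersecting closures. By the claim,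
$$\mu(B(z,2r))\le625\,\eta^{-12}\mu(Q)\le625\,\eta^{-12}\mu(B(z,r)).$$
Finally, every ball contains a square of some $\mathcal D_m$, which has positive measure, and is covered by finitely many unit lattice squares, so its measure is positive and finite. $\square$

## 8. The set of sequences with few errors in every block

**Step A5 (positive measure).** This step defines the set that will lie on the graph and bounds its measure from below. Let $S\subset\Sigma$ be the set of sequences with at most $t_k$ errors in block $k$, for every $k\ge1$, and let $K=\pi(S)$. Whether there is an error at level $i$ depends on finitely many digits, so $S$ is an intersection of clopen sets. It is closed in the compact space $\Sigma$, hence compact; as $\pi$ is continuous, $K$ is compact.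

If block $k$ has more than $t_k$ errors, then some set of $t_k+1$ of its levels consists of errors. By the union bound, using $t_k+1\ge n_k/20$ and $15\eta<1$,
$$P(\text{more than }t_k\text{ errors in block }k)\le\binom{n_k}{t_k+1}(15\eta)^{t_k+1}\le2^{n_k}(15\eta)^{n_k/20}=2^{n_k}2^{-(1+2A)n_k}=4^{-An_k}.$$
Since $n_k\ge1+\frac a3\log_4k$ and $A\cdot\frac a3=2$, we get $4^{-An_k}\le4^{-A}k^{-2}$. As $A\ge6$ and $\sum_kk^{-2}<2$,
$$\mu(K)\ge P(\pi^{-1}(K))\ge P(S)\ge1-4^{-A}\sum_{k\ge1}k^{-2}>0 .\tag{5}$$

## 9. Decoding $y$ from $x$ on the good set

**Step A6 (decoding, and the modulus on $K$).** This step shows that $K$ is the graph of a function with modulus $4^6\omega_a$.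

*Decoding.* Take a sequence in $S$ and $k\ge2$. Each entry $y_i\ne1$ is an error, so the $y$-word $v$ of block $k-1$ has at most $t_{k-1}$ entries different from $1$, that is, $v\in T_{k-1}$. So in block $k$ the letters $u_i$ spell $c_k(v)$. Since $x_i\ne u_i$ only at an error, the $x$-word of block $k$ is within Hamming distance $t_k$ of $c_k(v)$. If another sequence in $S$ has the same $x$-word in block $k$, and $y$-word $v'$ in block $k-1$, then $c_k(v)$ and $c_k(v')$ are at distance at most $2t_k$, and (3) forces $v=v'$. Thus, among sequences in $S$,
$$\text{the }x\text{-word of block }k\text{ determines the }y\text{-word of block }k-1\qquad(k\ge2).\tag{6}$$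

Now take two sequences in $S$, with digits $x_i,y_i$ and $x'_i,y'_i$ and images $(X,Y)$, $(X',Y')$. If all their $x$-digits coincide, then by (6) all their $y$-digits coincide. Otherwise let the first differing $x$-digit be in block $k\ge1$.

*Upper bound for $|Y-Y'|$.* The $x$-words of blocks $1,\dots,k-1$ agree, so by (6) the $y$-words of blocks $1,\dots,k-2$ agree. Block $k-2$ ends at level $s_{k-1}$, and two $4$-adic expansions that agree up to level $s$ differ by at most $\sum_{i>s}3\cdot4^{-i}=4^{-s}$. Hence $|Y-Y'|\le4^{-s_{k-1}}$. For $k=1,2$ this reads $|Y-Y'|\le1$, which is trivial.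

*Lower bound for $|X-X'|$.* Different digits alone give no lower bound: numbers just to the left and right of a grid point have different digits and can be arbitrarily close. The good set excludes this. Since $t_{k+1}<n_{k+1}$, each of the two sequences has an error-free level $i_0$ in block $k+1$, so $s_{k+1}<i_0\le s_{k+2}$, and there its $x$-digit is $u_{i_0}\in\{1,2\}$. This digit is at least $1$ and at most $3-1$, so
$$4^{-s_{k+2}}\le\sum_{i>s_{k+1}}x_i4^{-i}\le4^{-s_{k+1}}-4^{-s_{k+2}},$$
and likewise for $x'$. So the two tails differ by at most $4^{-s_{k+1}}-2\cdot4^{-s_{k+2}}$. The truncations of $X$ and $X'$ at level $s_{k+1}$ are multiples of $4^{-s_{k+1}}$, and they are distinct because the $x$-digits differ at a level of block $k$, that is, at a level $\le s_{k+1}$. Hence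
$$|X-X'|\ge4^{-s_{k+1}}-\big(4^{-s_{k+1}}-2\cdot4^{-s_{k+2}}\big)=2\cdot4^{-s_{k+2}}>0 .\tag{7}$$
In particular, two points of $K$ with the same first coordinate come from sequences with the same $x$-digits, hence with the same $y$-digits, and so they coincide: $K$ is a graph over its projection $D\subset[0,1]$.

*The cost of the delay.* Levels $s_{k-1}+1,\dots,s_{k+2}$ lie in at most three blocks, the longest being block $k+1$, so $s_{k+2}-s_{k-1}\le3n_{k+1}$ (for $k=1$ there are two blocks). Also $n_{k+1}\le2+\frac a3\log_4(k+1)$, and $s_{k+2}=n_1+\dots+n_{k+1}\ge k+1$. Therefore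
$$4^{s_{k+2}-s_{k-1}}\le4^6(k+1)^a\le4^6s_{k+2}^a .\tag{8}$$

*Properties of $\omega_a$.* For $0<t<1$ and $\ell=1+\log\frac1t\ge1$, where $\frac{d\ell}{dt}=-\frac1t$,
$$\omega_a'(t)=\ell^a-a\ell^{a-1}=\ell^{a-1}(\ell-a)\ge0,\qquad\omega_a''(t)=-\frac at\,\ell^{a-2}(\ell+1-a)\le0 .$$
Also $\omega_a$ is continuous at $0$ and at $1$, and it is constant on $[1,\infty)$, while its left derivative at $1$ is $1-a\ge0$. So $\omega_a$ is nondecreasing and concave on $[0,\infty)$. Since $\omega_a(0)=0$, concavity gives $\omega_a(s)\ge\frac s{s+t}\omega_a(s+t)$ and $\omega_a(t)\ge\frac t{s+t}\omega_a(s+t)$ for $s,t\ge0$, $s+t>0$. Adding these, we see that $\omega_a$ is subadditive.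

*Combination.* For an integer $s\ge0$, $\omega_a(4^{-s})=4^{-s}(1+s\log4)^a\ge s^a4^{-s}$. With (8), (7) and monotonicity,
$$|Y-Y'|\le4^{-s_{k-1}}\le4^6s_{k+2}^a4^{-s_{k+2}}\le4^6\omega_a(4^{-s_{k+2}})\le4^6\omega_a(|X-X'|).$$
So $K=\{(x,g(x)):x\in D\}$ with $g:D\to[0,1]$ and
$$|g(x)-g(x')|\le4^6\omega_a(|x-x'|)\qquad(x,x'\in D).\tag{9}$$

## 10. Extension to the line and to higher dimensions

**Step A7 (extension).** This step extends $g$ to $\mathbb R$ without loss in the modulus. Put
$$f(x)=\inf_{z\in D}\big(g(z)+4^6\omega_a(|x-z|)\big)\qquad(x\in\mathbb R).$$
If $x\in D$, then (9) gives $g(z)+4^6\omega_a(|x-z|)\ge g(x)$ for all $z\in D$, with equality at $z=x$; so $f=g$ on $D$. For $x,x'\in\mathbb R$ and $z\in D$, monotonicity and subadditivity give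
$$\omega_a(|x-z|)\le\omega_a(|x'-z|+|x-x'|)\le\omega_a(|x'-z|)+\omega_a(|x-x'|).$$
Taking the infimum over $z$ and then exchanging $x$ and $x'$, we obtain $|f(x)-f(x')|\le4^6\omega_a(|x-x'|)$. Since $0\le g\le1$ and $0\le\omega_a\le1$, we have $0\le f\le1+4^6$. The graph of $f$ is closed, because $f$ is continuous, and it contains $K$; by (5), $\mu(\mathrm{graph}\,f)\ge\mu(K)>0$.

For $0<\alpha<1$ the ratio $\omega_a(t)/t^\alpha$ equals $t^{1-\alpha}(1+\log\frac1t)^a$ on $(0,1]$, which is bounded, and $t^{-\alpha}\le1$ on $[1,\infty)$. So $f\in\Lambda_\alpha(\mathbb R)$ for every $\alpha<1$. This is Theorem A for $d=1$.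

**Step A8 (general $d$).** This step adds dummy variables. Let $d\ge2$, let $f_1,\mu_1$ be the function and measure found for $d=1$, and let $C_1$ be the doubling constant of $\mu_1$. Put $f(x_1,\dots,x_d)=f_1(x_1)$ and $\mu=\mu_1\times\lambda$, where $\mu_1$ acts on the coordinates $(x_1,y)$ and $\lambda$ is Lebesgue measure in $(x_2,\dots,x_d)$. Writing points as $(z_1,z_2)$ with $z_1\in\mathbb R^2$, $z_2\in\mathbb R^{d-1}$, we have
$$B_2(z_1,\tfrac r2)\times B_{d-1}(z_2,\tfrac r2)\subset B((z_1,z_2),r),\qquad B((z_1,z_2),2r)\subset B_2(z_1,2r)\times B_{d-1}(z_2,2r).$$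
The product on the right has measure at most $C_1^2\,4^{d-1}$ times that of the product on the left, so $\mu$ is doubling with constant $C_1^2\,4^{d-1}$; balls have positive finite measure by the same inclusions. Up to the order of coordinates, $\mathrm{graph}\,f=\mathrm{graph}\,f_1\times\mathbb R^{d-1}$, which has positive measure. Finally $f$ is bounded and
$$|f(x)-f(x')|\le4^6\omega_a(|x_1-x'_1|)\le4^6\omega_a(|x-x'|).$$
As in Step A7, $f\in\Lambda_\alpha(\mathbb R^d)$ for every $\alpha<1$. This proves Theorem A, and with it the answer to the question: for every $d\ge1$ and every $0<\alpha<1$ there is $f\in\Lambda_\alpha(\mathbb R^d)$ whose graph is not thin. $\blacksquare$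

## 11. Which moduli of continuity force thin graphs

It remains to prove Corollary C. Let $\omega:(0,\infty)\to(0,\infty)$ be nondecreasing.

**Step C1 ((2) implies (1)).** This direction reduces to Theorem B. Suppose (2) holds and $|f(x)-f(x')|\le C\omega(|x-x'|)$ for all $x\ne x'$. Since $\omega$ is nondecreasing, $\omega_f(t)\le C\omega(t)$ for all $t>0$. So $f$ satisfies the hypothesis of Theorem B, and its graph is thin.

**Step C2 (not (2) implies not (1)).** This direction uses the function of Theorem A. If (2) fails, there are $a>0$ and $c,t_0>0$ with $\omega(t)\ge ct(\log\frac1t)^a$ for $0<t<t_0$. We may take $t_0\le1/e$; then $\log\frac1t\ge1$ for $t<t_0$, and the inequality persists when $a$ is decreased, so we may also take $a\le1$. Let $f$ be the function of Theorem A for this $a$ and for the given $d$. If $0<t<t_0$, then $1+\log\frac1t\le2\log\frac1t$, so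
$$4^6\omega_a(t)\le4^6\,2^a\,t\big(\log\tfrac1t\big)^a\le\frac{4^6\,2^a}c\,\omega(t).$$
Hence $|f(x)-f(x')|\le C\omega(|x-x'|)$ for $0<|x-x'|<t_0$, with $C=4^6\,2^a/c$. If $|x-x'|\ge t_0$, then $\omega(|x-x'|)\ge\omega(t_0)>0$, and
$$|f(x)-f(x')|\le2\sup|f|\le\frac{2\sup|f|}{\omega(t_0)}\,\omega(|x-x'|).$$
So $f$ satisfies the condition in (1) with the larger of the two constants, while its graph is not thin. Thus (1) fails. $\blacksquare$

The two examples stated after Corollary C follow. For $\omega(t)=t(\log\frac1t)^a$ near $0$, condition (2) fails at this very exponent. For $\omega(t)=t(\log\log\frac1t)^A$ near $0$, the quotient in (2) is $(\log\log\frac1t)^A(\log\frac1t)^{-a}$, which tends to $0$ for every $a>0$, so (2) holds.
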